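# Tangent bundles of spheres and the adjoint representation

## 1. A homomorphism to $\mathbb Z/2$ attached to a representation

Let $d\equiv 3\pmod 4$ with $d\ge 11$. Let $K$ be a compact connected Lie group and $V$ a real orthogonal representation of $K$ with $\dim V\le d$. The representation is a homomorphism $K\to SO(\dim V)$, and $SO(\dim V)$ sits in $SO(d)$ as the upper left block. The object on which everything below turns is the composite
$$\varphi_V\colon \pi_{d-1}(K)\longrightarrow \pi_{d-1}(SO(\dim V))\longrightarrow \pi_{d-1}(SO(d)). \tag{1.1}$$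
We shall see that the target has exactly two elements: $0$, and the class $\tau_d$ of the tangent bundle $TS^d$. So $\varphi_V$ answers a yes/no question. Take $\alpha\in\pi_{d-1}(K)$, build the principal $K$-bundle $P_\alpha\to S^d$ with clutching map $\alpha$, form the vector bundle $P_\alpha\times_K V$, and add a trivial bundle to reach rank $d$. The result is either trivial or isomorphic to $TS^d$, and $\varphi_V(\alpha)$ says which.

Here is what it is for. Let $G$ be a compact connected Lie group of dimension $d$, acting on its Lie algebra $\mathfrak g$ by $\operatorname{Ad}$. If $\varphi_{\operatorname{Ad}}=0$, then no principal $G$-bundle over $S^d$ has $TS^d$ as its adjoint bundle. These notes determine all $G$ for which $TS^{\dim G}$ is an adjoint bundle, and most of the work consists in proving $\varphi_{\operatorname{Ad}}=0$.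

**Facts recalled.**

* *Clutching.* For $d\ge2$ and $K$ connected, principal $K$-bundles over $S^d$ correspond to elements of $\pi_{d-1}(K)\cong\pi_d(BK)$, and $P_\alpha\times_KV$ corresponds to the image of $\alpha$ in $\pi_{d-1}(SO(\dim V))$. Adding a trivial line corresponds to $SO(q)\subset SO(q+1)$. So a rank-$d$ oriented bundle with class $a\in\pi_{d-1}(SO(d))$ splits as $E\oplus\mathbb R^{d-q}$ exactly when $a$ comes from $\pi_{d-1}(SO(q))$, $q\ge1$.
* *Stability and Bott periodicity.* $\pi_i(SO(n))=\pi_i(SO)$ for $i\le n-2$, and $\pi_i(SO)=0$ for $i\equiv 2,4,5,6\pmod 8$.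
* *Adams's theorem.* For $n=(2a+1)2^{c+4b}$ with $a,b\ge0$, $0\le c\le3$, put $\rho(n)=2^c+8b$ (the Radon–Hurwitz function). Then $S^{n-1}$ admits exactly $\rho(n)-1$ linearly independent vector fields. For example $\rho(\text{odd})=1$, $\rho(2\cdot\text{odd})=2$, $\rho(12)=4$, $\rho(24)=8$, $\rho(16)=9$, $\rho(32)=10$. In particular $TS^d$ is trivial, for $d\ge 1$, only for $d=1,3,7$.

**Proposition 1.** *For $d\equiv3\pmod4$, $d\ge11$, we have $\pi_{d-1}(SO(d))=\{0,\tau_d\}\cong\mathbb Z/2$, where $\tau_d$ is the class of $TS^d$.*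

*Proof.* Use the fibration $SO(d)\to SO(d+1)\to S^d$; it is the oriented frame bundle of $S^d$, so $\tau_d=\partial\iota_d$ up to sign. Since $d-1\equiv2,6\pmod 8$, we have $\pi_{d-1}(SO(d+1))=\pi_{d-1}(SO)=0$. Hence $\partial\colon\pi_d(S^d)\to\pi_{d-1}(SO(d))$ is onto and $\tau_d$ generates. Next, the clutching class of $TS^{d+1}$ in $\pi_d(SO(d+1))$ maps to $\pm\chi(S^{d+1})\iota_d=\pm2\iota_d$ in $\pi_d(S^d)$, because $d+1$ is even; exactness gives $2\tau_d=0$. Finally $\tau_d\ne0$, as $TS^d$ is not trivial. $\square$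

So $\varphi_V$ is a homomorphism to $\mathbb Z/2$. It does not depend on the orthonormal basis of $V$ or on the block used, because conjugation by an element of $O(d)$ is an automorphism of a group of order 2, hence trivial. It is natural: for a homomorphism $h\colon L\to K$, $\varphi_V\circ h_*=\varphi_{V|_L}$. Clearly $\varphi_{V\oplus\mathbb R}=\varphi_V$ if $\dim V<d$. We shall use four rules.

$$\text{If }\dim V+\dim W\le d,\text{ then }\varphi_{V\oplus W}=\varphi_V+\varphi_W. \tag{1.2}$$
Indeed $\operatorname{diag}(A,B,I)=\operatorname{diag}(A,I,I)\cdot\operatorname{diag}(I,B,I)$, and a pointwise product of maps into a topological group represents the sum in $\pi_{d-1}$. The second factor is conjugate, by a permutation matrix in $O(d)$, to the standard block inclusion of $B$.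

$$\text{If }1\le q\le d-\rho(d+1),\text{ the map }\pi_{d-1}(SO(q))\to\pi_{d-1}(SO(d))\text{ is zero.} \tag{1.3}$$
Otherwise $\tau_d$ is in the image, so $S^d$ has $d-q\ge\rho(d+1)$ independent vector fields, contradicting Adams.

$$\text{If }V\text{ is a direct sum of representations of dimension}\le d-\rho(d+1),\text{ then }\varphi_V=0. \tag{1.4}$$
This is (1.2) together with (1.3).

$$\text{If }8\le d-\rho(d+1),\text{ then }\varphi_V(s\circ\gamma)=0\text{ for all }s\in\pi_7(K),\ \gamma\in\pi_{d-1}(S^7). \tag{1.5}$$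
To see this, let $j\colon SO(8)\to SO(d)$ be the inclusion. It is onto on $\pi_7$, since $\pi_7(S^8)=0$ makes $\pi_7(SO(8))\to\pi_7(SO(9))$ onto and after that $\pi_7$ is stable. So the image of $s$ in $\pi_7(SO(d))$ is $j_*t$ for some $t\in\pi_7(SO(8))$, and the image of $s\circ\gamma$ is $j_*(t\circ\gamma)$. Apply (1.3) with $q=8$.

## 2. Adjoint bundles over spheres and the two theorems

**Definition.** Let $G$ be a compact Lie group with an $\operatorname{Ad}$-invariant inner product on $\mathfrak g$. For a principal $G$-bundle $P$, the adjoint bundle is $\operatorname{ad}(P)=P\times_{G,\operatorname{Ad}}\mathfrak g$. Let $G$ be nontrivial and connected with $d=\dim G$, so that $\operatorname{Ad}\colon G\to SO(\mathfrak g)\cong SO(d)$. We say that $TS^d$ *admits a reduction through* $\operatorname{Ad}$ if there is a principal $G$-bundle $P\to S^d$ with $\operatorname{ad}(P)\cong TS^d$ as oriented bundles. Equivalently, the classifying map $S^d\to BSO(d)$ of $TS^d$ lifts up to homotopy through $B\operatorname{Ad}\colon BG\to BSO(d)$.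

Two examples of adjoint bundles. If $G$ is abelian, $\operatorname{Ad}$ is trivial and so is every $\operatorname{ad}(P)$. If $P=S^7\to S^4$ is the $SU(2)$-bundle whose clutching map generates $\pi_3(SU(2))=\mathbb Z$, then $\operatorname{ad}(P)$ is not trivial: $\operatorname{Ad}\colon SU(2)\to SO(3)$ is a double covering, hence an isomorphism on $\pi_3$.

The problem, from Leonardo Martínez-Sandoval, "Adjoint reductions of tangent bundles of spheres", arXiv:2608.15742 (2026), is to determine exactly which nontrivial compact connected $G$ admit such a reduction.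

**Theorem A.** *Let $G$ be a nontrivial compact connected Lie group, $d=\dim G$. Then $TS^d$ admits a reduction through $\operatorname{Ad}$ if and only if $d\in\{1,3,7\}$. Up to isomorphism these are exactly the following 16 groups:*

* $d=1$: $S^1$.
* $d=3$: $T^3,\ SU(2),\ SO(3)$.
* $d=7$: $T^7$; $SU(2)\times T^4$, $SO(3)\times T^4$, $U(2)\times T^3$; $SU(2)^2\times S^1$, $SO(3)\times SU(2)\times S^1$, $U(2)\times SU(2)$, $SO(4)\times S^1$, $\mathrm{Spin}^c(4)=(SU(2)^2\times S^1)/\langle(-1,-1,-1)\rangle$, $SO(3)^2\times S^1$, $U(2)\times SO(3)$, $(SO(4)\times S^1)/\langle(-I,-1)\rangle$.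

**Theorem B.** *Let $d\equiv3\pmod4$, let $G$ be any compact Lie group, $n=\dim G$, and let $P\to S^d$ be any principal $G$-bundle. Then $\operatorname{ad}(P)\oplus\mathbb R^{\max(d-n,0)}$ is trivial.*

Some cases by hand. If $d\in\{1,3,7\}$, then $TS^d$ is trivial and $P=S^d\times G$ works; this is the "if" part of Theorem A. If $G=T^d$, every adjoint bundle is trivial, so a reduction exists only for $d=1,3,7$. If $d=4$, the Lie algebra of $G$ is $\mathbb R^4$ or $\mathfrak{su}(2)\oplus\mathbb R$, so $\mathfrak g$ contains a nonzero vector fixed by $G$. Then $\operatorname{ad}(P)$ has a nowhere zero section, while $TS^4$ has none since $\chi(S^4)=2$.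

Theorem B is about the adjoint representation and is false for arbitrary representations. Since $\rho(16)=9$, the sphere $S^{15}$ has $8$ independent vector fields, so $TS^{15}\cong E\oplus\mathbb R^8$ with $E$ oriented of rank 7. Thus $TS^{15}$ reduces to $SO(7)\subset SO(15)$, and $\varphi_V\ne0$ for $K=SO(7)$, $V=\mathbb R^7$, $d=15$. The proof has to use something specific to $\mathfrak g$.

## 3. Reduction to simple, simply connected groups

**Proposition 2 (Main Proposition).** *Let $d\equiv3\pmod4$, $d\ge11$, and let $G$ be simple, simply connected and compact with $\dim G\le d$. Then $\varphi_{\operatorname{Ad}}=0$.*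

Its proof occupies Sections 4–7. First we see why it suffices.

**Proposition 2 implies Theorem B.** Let $d\equiv3\pmod4$, $d\ge3$.

**Step 1: $G$ may be assumed connected.** Since $S^d$ is simply connected, the covering $P/G_0\to S^d$ has a section. So $P$ reduces to a principal $G_0$-bundle, with the same adjoint bundle. Let $\alpha\in\pi_{d-1}(G)$ be the clutching class.

**Step 2: large $n$.** This disposes of $n\ge d+1$. There $d-1\le n-2$, so $\pi_{d-1}(SO(n))=\pi_{d-1}(SO)=0$ and $\operatorname{ad}(P)$ is trivial.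

**Step 3: $d=3$ and $d=7$ with $n\le d$.** This disposes of the two parallelizable spheres. The bundle $\operatorname{ad}(P)\oplus\mathbb R^{d-n}$ has its class in $\pi_{d-1}(SO(d))$. As in Proposition 1, this group is generated by $\tau_d$, because $\pi_2(SO)=\pi_6(SO)=0$; and here $\tau_d=0$. So $\pi_2(SO(3))=0=\pi_6(SO(7))$.

**Step 4: $d\ge11$ and $n\le d$.** This is where the Main Proposition enters. $G$ has a finite cover $\prod_iG_i\times T^z$ with the $G_i$ simple, simply connected and compact. As $d-1\ge2$, $\pi_{d-1}(G)=\bigoplus_i\pi_{d-1}(G_i)$. The restriction of $\operatorname{Ad}_G$ to $G_i$ is $\operatorname{Ad}_{G_i}$ plus a trivial representation. Writing $\alpha=\sum_i\alpha_i$, naturality gives that the class of $\operatorname{ad}(P)\oplus\mathbb R^{d-n}$ is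
$$\varphi_{\operatorname{Ad}_G}(\alpha)=\sum_i\varphi_{\operatorname{Ad}_{G_i}}(\alpha_i)=0,$$
since $\dim G_i\le n\le d$. $\square$

**Theorem B implies "only if" in Theorem A for $d\equiv3\pmod4$.** A reduction gives $TS^d\cong\operatorname{ad}(P)$ with $n=d$. By Theorem B this bundle is trivial, so $d\in\{3,7\}$ by Adams.

For $d>1$, $d\not\equiv3\pmod4$, the problem quotes as known that a reduction forces $\operatorname{rank}G\le\rho(d+1)$, and that therefore none exists. The next lemma yields a short proof of this as well.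

## 4. Frames of vectors fixed by a subgroup

To show $\varphi_{\operatorname{Ad}}=0$, rule (1.3) suggests that one compress $\operatorname{Ad}_*(\pi_{d-1}(G))$ into $\pi_{d-1}(SO(q))$ for small $q$. The natural way is to find many vectors of $\mathfrak g$ whose orbits under $G$ have small dimension. Write $V_{n,k}=SO(n)/SO(n-k)$ for the Stiefel manifold of orthonormal $k$-frames in $\mathbb R^n$, $k<n$; it is $(n-k-1)$-connected. For a subgroup $H\subset G$, $\mathfrak g^H$ denotes the vectors fixed by $\operatorname{Ad}(H)$.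

**Lemma 3.** *Let $G$ be compact connected, $n=\dim G$, $0\le k<n$. If $k>0$, let $H\subset G$ be a closed connected subgroup with $\dim\mathfrak g^H\ge k$ and $\dim H\ge k+1$. Then for every $i\ge1$ the image of $\operatorname{Ad}_*\colon\pi_i(G)\to\pi_i(SO(n))$ lies in the image of $\pi_i(SO(n-k))$. Consequently, if $d\equiv 3 \pmod 4$, $d\ge11$, $n\le d$ and $n-k\le d-\rho(d+1)$, then $\varphi_{\operatorname{Ad}}=0$.*

*Proof.* For $k=0$ the first claim is empty. For $k>0$ choose an orthonormal $k$-frame $(v_1,\dots,v_k)$ in $\mathfrak g^H$ and complete it to an orthonormal basis of $\mathfrak g$ in which it comes last. The map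
$$G\xrightarrow{\operatorname{Ad}}SO(n)\to V_{n,k},\qquad g\mapsto(\operatorname{Ad}(g)v_1,\dots,\operatorname{Ad}(g)v_k)$$
factors through $G/H$, because $H$ fixes every $v_i$. Now $G/H$ is a compact manifold of dimension at most $n-k-1$ and $V_{n,k}$ is $(n-k-1)$-connected, so $G/H\to V_{n,k}$ is null-homotopic. Hence $\pi_i(G)\to\pi_i(V_{n,k})$ is zero, and exactness for $SO(n-k)\to SO(n)\to V_{n,k}$ gives the first claim. The second follows from (1.3) with $q=n-k$. $\square$

We call $k$ *admissible* for $G$ if it satisfies the hypotheses of Lemma 3.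

**Corollary 4.** *If $G$ has rank $r$ and $TS^d$, $d=\dim G$, admits a reduction through $\operatorname{Ad}$, then $r\le\rho(d+1)$. If $d>1$ and $d\not\equiv3\pmod4$, no reduction exists.*

*Proof.* For $d=1$ we have $r=1\le\rho(2)=2$. Let $d\ge2$ and let $H=T$ be a maximal torus. Then $\mathfrak g^T=\mathfrak t$ has dimension $r$ and $\dim T=r$, so $k=r-1$ is admissible. If $\operatorname{ad}(P_\alpha)\cong TS^d$, then $\operatorname{Ad}_*\alpha$ comes from $\pi_{d-1}(SO(d-r+1))$, so $TS^d\cong E\oplus\mathbb R^{r-1}$. By Adams $r-1\le\rho(d+1)-1$.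

For the second claim note that $d\equiv r\pmod2$, since roots come in pairs $\pm\beta$. If $d$ is even, then $\rho(d+1)=1$, so $r\le1$; but $r$ is even and $r\ge1$, a contradiction. If $d\equiv1\pmod4$, then $\rho(d+1)=2$ and $r$ is odd, so $r=1$, and a compact connected group of rank 1 has dimension 1 or 3. So $d=1$. $\square$

**The first open dimension, $d=11$.** Here $\rho(12)=4$, so we must reach $q\le7$. The simple groups of dimension at most $11$ are $SU(2)$, $SU(3)$ and $Sp(2)$, of dimensions 3, 8, 10. For $SU(2)$, $3\le7$ and (1.4) suffices. For $SU(3)$ take $H=\{\operatorname{diag}(A,z)\}\cong U(2)$, of dimension 4, which fixes the line spanned by $\operatorname{diag}(i,i,-2i)$. So $k=1$ is admissible and $n-k=7$, just enough. (The lemma says here that $\mathbb{CP}^2\to S^7$ is null-homotopic.) For $Sp(2)$ take $H=Sp(1)\times1$, of dimension 3, which fixes the second $\mathfrak{sp}(1)$. The condition $\dim H\ge k+1$ allows $k=2$ only, and $n-k=8$. This misses by one. To get $k=3$ we would need the map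 $S^7=Sp(2)/Sp(1)\to V_{10,3}$ to be null-homotopic, and $V_{10,3}$ is only 6-connected.

So the dimension count settles many cases and then fails narrowly. The next section finds exactly where it fails.

## 5. Comparing $n-k$ with $m-\rho(m)$

**Step 1: admissible $k$ for each simple group.** The purpose is to have many admissible frames. All subgroups $H$ below are closed and connected.

* $SU(2a)$, $k=a^2-1$. Let $H=\{\operatorname{diag}(A,zI_a):A\in U(a),\,z\in U(1),\,\det A\cdot z^a=1\}$. The homomorphism $H\to U(1)$ to $z$ is onto with kernel $SU(a)$, so $H$ is connected; $\dim H=a^2$. It commutes with the traceless matrices in $\mathbb R iI_a\oplus\mathfrak u(a)$, a space of dimension $a^2$.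
* $SU(2a+1)$, $k=a^2$. Let $H=\{\operatorname{diag}(A,zI_a):A\in U(a+1),\ \text{determinant }1\}$, connected for the same reason, $\dim H=(a+1)^2\ge k+1$. It fixes the traceless part of $\mathbb R iI_{a+1}\oplus\mathfrak u(a)$, of dimension $a^2$.
* $Sp(2a)$, $k=a(2a+1)-1$: $H=Sp(a)$ as first block, $\mathfrak g^H\supset\mathfrak{sp}(a)$ (second block), both of dimension $a(2a+1)$.
* $Sp(2a+1)$, $k=a(2a+1)$: $H=Sp(a+1)$, $\mathfrak g^H\supset\mathfrak{sp}(a)$.
* $\mathrm{Spin}(2a)$, $k=\frac{a(a-1)}2-1$: $H=\mathrm{Spin}(a)$, $\mathfrak g^H\supset\mathfrak{so}(a)$.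
* $\mathrm{Spin}(2a+1)$, $k=\frac{a(a-1)}2$: $H=\mathrm{Spin}(a+1)$, of dimension $\frac{a(a+1)}2\ge k+1$, and $\mathfrak g^H\supset\mathfrak{so}(a)$.
* Exceptional groups. The extended Dynkin diagrams give subalgebras $A_1A_1\subset G_2$, $A_2A_2\subset F_4$, $A_2A_2A_2\subset E_6$, $A_3A_3A_1\subset E_7$, $A_4A_4\subset E_8$ (Borel–de Siebenthal). Let $H$ be the connected subgroup of type $A_1$, $A_2$, $A_2A_2$, $A_3A_1$, $A_4$ respectively. Its Lie algebra is compact semisimple, so $H$ is compact by Weyl's theorem. The remaining factor lies in $\mathfrak g^H$ and has dimension $3,8,8,15,24$, while $\dim H=3,8,16,18,24$. So $k=2,7,8,15,23$ are admissible.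

**Step 2: the inequality to be tested.** Put $m=d+1$ and $g(m)=m-\rho(m)$. The condition $n-k\le d-\rho(d+1)$ is the same as $n-k<g(m)$. So by Lemma 3, $\varphi_{\operatorname{Ad}}$ can be nonzero only if
$$4\mid m,\qquad m\ge12,\qquad m>n,\qquad g(m)\le n-k. \tag{5.1}$$
To bound $g$ from below, write $m=2^{c+4b}\cdot\text{odd}$. Since $2^c\le2c+2$ for $0\le c\le3$, we get $\rho(m)\le2(c+4b)+2\le2\log_2m+2$. Hence
$$g(m)\ge h(m):=m-2-2\log_2m, \tag{5.2}$$
and $h$ is increasing for $m\ge3$, as $h'(m)=1-\frac{2}{m\ln2}>0$ there.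

**Step 3: large groups.** This removes all but finitely many groups. Suppose $2^{(k-1)/2}>n+1$. Then for $m>n$
$$g(m)\ge h(n+1)=n-1-2\log_2(n+1)>n-1-(k-1)=n-k,$$
and (5.1) fails. The condition holds in these cases.

* $SU(N)$, $N\ge8$, $n+1=N^2$. For $N=8$: $k=15$ and $2^7>64$. For $N\ge9$: $k\ge(N-1)^2/4$ (equality for odd $N$; for $N=2a$, $a^2-1\ge a^2-a+\frac14$). So $(k-1)/2\ge(N-3)(N+1)/8$. At $N=9$, $2^{7.5}>81$. The step $N\to N+1$ multiplies $2^{(N-3)(N+1)/8}$ by $2^{(2N-1)/8}>4$, and $N^2$ by less than 4.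
* $Sp(N)$, $N\ge6$, $n+1=2N^2+N+1$. Here $k\ge N(N-1)/2$ (equality for odd $N$; for $N=2a$, $2a^2+a-1\ge2a^2-a$). At $N=6$ this bound is 15, and $2^7>79$. The step $N\to N+1$ multiplies the lower bound for $2^{(k-1)/2}$ by $2^{N/2}\ge8$, and $n+1$ by less than 2, since $2N^2+5N+4<4N^2+2N+2$.
* $\mathrm{Spin}(N)$, $N\ge12$, $n+1=\frac{N(N-1)}2+1$. For $N=12$: $k=14$ and $2^{6.5}>67$. For $N=13$: $k=15$ and $2^7>79$. For $N\ge14$: $k\ge(N-1)(N-3)/8$ (equality for odd $N$; for $N=2a$ the difference is $\frac a2-\frac{11}8>0$). At $N=14$ the bound is $17.875$ and $2^{(17.875-1)/2}>2^8>92$. The step $N\to N+1$ multiplies the lower bound by $2^{(2N-3)/16}>2$, and $n+1$ by less than 2, since $N^2-3N+2>0$.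
* $E_8$: $k=23$ and $2^{11}>249$.

**Step 4: $E_7$.** Here $n=133$ and $n-k=118$. From $m>133$ and $4\mid m$ we get $m\ge136$. As $136<2^{7.5}$, $g(m)\ge h(136)>134-15=119$, and (5.1) fails.

**Step 5: the remaining groups.** They all have $n-k\le70$. If $m\ge88$, then, as $88<2^{6.5}$, $g(m)\ge h(88)>86-13=73$ and (5.1) fails. For $m<88$ we tabulate.

| $m$ |12|16|20|24|28|32|36|40|44|48|52|56|60|64|68|72|76|80|84|
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $g(m)$ |8|7|16|16|24|22|32|32|40|39|48|48|56|52|64|64|72|71|80|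

| $G$ | $n$ | $n-k$ | $m$ satisfying (5.1) |
|---|---|---|---|
| $SU(2)$ | 3 | 3 | none |
| $SU(3)$ | 8 | 7 | 16 |
| $Sp(2)$ | 10 | 8 | 12, 16 |
| $G_2$ | 14 | 12 | 16 |
| $SU(4)$ | 15 | 12 | 16 |
| $\mathrm{Spin}(7)$, $Sp(3)$ | 21 | 18 | 24 |
| $SU(5)$ | 24 | 20 | none |
| $\mathrm{Spin}(8)$ | 28 | 23 | 32 |
| $SU(6)$ | 35 | 27 | none |
| $\mathrm{Spin}(9)$ / $Sp(4)$ | 36 | 30 / 27 | none |
| $\mathrm{Spin}(10)$ | 45 | 36 | none |
| $SU(7)$ | 48 | 39 | none |
| $F_4$ | 52 | 45 | none |
| $\mathrm{Spin}(11)$, $Sp(5)$ | 55 | 45 | none |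
| $E_6$ | 78 | 70 | none |

(To read a row: for $\mathrm{Spin}(8)$ one needs $m>28$ and $g(m)\le23$. Only $m=32$, with $g(32)=22$, qualifies. The closest call with no solution is $E_6$, where $m\ge80$ and $g(80)=71>70$.)

**Conclusion of the count.** The Main Proposition remains to be proved for eight pairs $(G,d)$:
$$(Sp(2),11),\ (Sp(3),23),\ (\mathrm{Spin}(7),23),\ (\mathrm{Spin}(8),31);\quad (SU(3),15),\ (Sp(2),15),\ (G_2,15),\ (SU(4),15). \tag{5.3}$$

In each of them the admissible $k$ is too small. For the first four, we shall use more than the dimension of $G/H$: a characteristic class, a cell structure, or a fibration over $S^7$. For $d=15$ the situation is worse: $15-\rho(16)=6$, so even the 7-dimensional representation of $G_2$ is not covered by (1.4), and (1.5) is not available because $8>6$. There we shall compute.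

## 6. The spheres $S^{11}$, $S^{23}$ and $S^{31}$

### 6.1 $Sp(2)$ over $S^{11}$: the class $w_8(\operatorname{Ad})$

Here $d-\rho(12)=7$. Evaluate $\operatorname{Ad}$ on an orthonormal basis of $\mathfrak{sp}(1)=\operatorname{Lie}(1\times Sp(1))$, which is fixed by $Sp(1)\times1$:
$$\theta\colon Sp(2)\xrightarrow{\ q\ }Sp(2)/Sp(1)=S^7\xrightarrow{\ j\ }V_{10,3}.$$
It is enough to show $j\simeq0$: then, as in Lemma 3, $\operatorname{Ad}_*$ on $\pi_{10}$ has image coming from $\pi_{10}(SO(7))$, and (1.3) gives $\varphi_{\operatorname{Ad}}=0$.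

**Step 1: reduce to one mod 2 class.** $V_{10,3}$ is 6-connected, and its first homotopy group is $\pi_7(V_{10,3})=H_7(V_{10,3};\mathbb Z)=\mathbb Z/2$ (since $10-3$ is odd). This injects into $H_7(V_{10,3};\mathbb F_2)$. Let $y$ generate $H^7(V_{10,3};\mathbb F_2)=\mathbb F_2$. Then $j\simeq0$ if and only if $j^*y=0$. The Gysin sequence of $S^3\to Sp(2)\to S^7$ contains $H^3(S^7)\to H^7(S^7)\xrightarrow{q^*}H^7(Sp(2))$ with $H^3(S^7)=0$, so $q^*$ is injective. Hence it suffices that $\theta^*y=q^*j^*y=0$.

**Step 2: the transgression of $y$.** Consider $V_{10,3}\to BSO(7)\to BSO(10)$, with $\mathbb F_2$-coefficients. The base is 1-connected and the fibre 6-connected, so the Serre exact sequence includes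
$$H^7(BSO(10))\to H^7(BSO(7))\to H^7(V_{10,3})\xrightarrow{\ \text{transgression}\ }H^8(BSO(10))\to H^8(BSO(7)).$$
The map $\mathbb F_2[w_2,\dots,w_{10}]\to\mathbb F_2[w_2,\dots,w_7]$ is onto in degree 7 and has kernel $\{0,w_8\}$ in degree 8. So $y$ transgresses to $w_8$.

**Step 3: pull back to $BSp(2)$.** With right actions on universal bundles, $\operatorname{Ad}$ induces $ESp(2)\to ESO(10)\to ESO(10)/SO(7)=BSO(7)$, covering $B\operatorname{Ad}\colon BSp(2)\to BSO(10)$. On fibres this is $g\mapsto\operatorname{Ad}(g)SO(7)$, where $SO(7)$ is the stabilizer of our frame; that is, it is $\theta$. So we have a map from the fibration $Sp(2)\to ESp(2)\to BSp(2)$ to that of Step 2. By naturality $\theta^*y$ is transgressive: $d_r(\theta^*y)=0$ for $r<8$, and $d_8(\theta^*y)$ is represented by $w_8(\operatorname{Ad})\in H^8(BSp(2);\mathbb F_2)$.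

**Step 4: $w_8(\operatorname{Ad})=0$.** The restriction $H^*(BSp(2);\mathbb F_2)\to H^*(BSp(1)^2;\mathbb F_2)$ is injective (its image is the ring of symmetric polynomials in two classes of degree 4). The restriction of $\mathfrak{sp}(2)$ to $Sp(1)^2$ is a sum of representations of dimensions $3,3,4$. As $BSp(1)^2$ is 3-connected, their total Stiefel–Whitney classes are $1$, $1$, $1+w_4$. The product has nothing in degree 8.

**Step 5: conclusion.** So $d_8(\theta^*y)=0$, and later differentials from $E^{0,7}$ vanish for degree reasons. Thus $\theta^*y$ survives to $E_\infty^{0,7}$, which is $0$ because $ESp(2)$ is contractible. Since $E_\infty^{0,7}$ is a subgroup of $E_2^{0,7}=H^7(Sp(2);\mathbb F_2)$, we get $\theta^*y=0$. $\square$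

### 6.2 $Sp(3)$ over $S^{23}$: cells and the stable stem $\pi_4^s$

Here $n=21$ and $d-\rho(24)=15$, so a 6-frame is wanted. Let $H=Sp(1)\subset Sp(3)$ in the first coordinate; $\mathfrak g^H\supset\mathfrak{sp}(2)$ has dimension at least 10. Evaluation on an orthonormal 6-frame of $\mathfrak g^H$ gives
$$Sp(3)\to X=Sp(3)/Sp(1)\to V_{21,6}.$$
$X$ has dimension 18 and $V_{21,6}$ is only 14-connected, so Lemma 3 does not apply.

**Step 1: cells of $X$.** The aim is to see that only one cell matters. $X$ is a bundle over $Sp(3)/Sp(2)=S^{11}$ with fibre $Sp(2)/Sp(1)=S^7=e^0\cup e^7$. Write $S^{11}$ as a point and an 11-disc with its boundary collapsed. The pullback of the bundle to the disc is trivial, so there is a map $D^{11}\times S^7\to X$ which sends $\partial D^{11}\times S^7$ into the fibre over the point and is a homeomorphism off it. Hence $X$ is the fibre $e^0\cup e^7$ with cells $D^{11}\times e^0$ and $D^{11}\times e^7$ attached: $X=e^0\cup e^7\cup e^{11}\cup e^{18}$.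

**Step 2: factor through $S^{18}$.** $V_{21,6}$ is 14-connected, so $X\to V_{21,6}$ is null-homotopic on $X^{(11)}$. By homotopy extension it factors up to homotopy through $X/X^{(11)}=S^{18}$.

**Step 3: conclusion.** For $\alpha\in\pi_{22}(Sp(3))$ the composite $S^{22}\to Sp(3)\to X\to S^{18}$ lies in $\pi_{22}(S^{18})=\pi_4^s=0$. So $\operatorname{Ad}_*\alpha$ vanishes in $\pi_{22}(V_{21,6})$, hence comes from $\pi_{22}(SO(15))$, and (1.3) gives $\varphi_{\operatorname{Ad}}(\alpha)=0$. $\square$

### 6.3 $\mathrm{Spin}(7)$ over $S^{23}$: a map $S^7\to\mathrm{Spin}(7)$ of odd degree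

Again $d-\rho(24)=15$. Consider the fibration $G_2\xrightarrow{i}\mathrm{Spin}(7)\xrightarrow{p}S^7$, where $p$ evaluates the 8-dimensional real spin representation $\Delta_7$ on a unit spinor. The plan is to split an odd multiple of $\alpha$ into a part of the form $s\circ\gamma$ with $s\in\pi_7(\mathrm{Spin}(7))$, killed by (1.5), and a part from $G_2$, killed by (1.4).

**Step 1: there is $s\in\pi_7(\mathrm{Spin}(7))$ with $\deg(p\circ s)=3$.** Since $\pi_7(SO(8))\to\pi_7(SO)=\mathbb Z$ is onto, choose $W\in\pi_7(SO(8))$ mapping to a generator $\zeta$. Let $e\colon\pi_7(SO(8))\to\pi_7(S^7)=\mathbb Z$ be induced by $SO(8)\to S^7$, and let $\tau_8$ be the class of $TS^8$; then $e(\tau_8)=\pm2$, and $\tau_8$ is stably $0$. With the matching sign, $2W\mp e(W)\tau_8$ has $e=0$ and stable class $2\zeta$. So it comes from some $s\in\pi_7(SO(7))=\pi_7(\mathrm{Spin}(7))$. Let $E$ be the corresponding rank-7 bundle over $S^8$.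

We compute $p_2(E)$. For a stable real bundle over $S^8$, where $p_1=0$,
$$\mathrm{ch}_4(\,\cdot\otimes\mathbb C)=\tfrac{2}{4!}(p_1^2-2p_2)=-\tfrac{p_2}{6}.$$
Complexification $\widetilde{KO}(S^8)\to\tilde K(S^8)$ is an isomorphism and $\mathrm{ch}_4$ of a generator is $\pm1$. So $p_2(\zeta)=\pm6$, and $p_2(E)=\pm12$ since $\mathrm{ch}_4$ is additive.

Now the Euler number of $\Delta_7(E)$. The weights of $\Delta_7$ are $\frac12(\pm x_1\pm x_2\pm x_3)$. Taking one from each pair $\pm$, in $H^8(B\mathrm{Spin}(7);\mathbb Q)$ we have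
$$e(\Delta_7)=\pm\tfrac1{16}(x_1+x_2+x_3)(x_1+x_2-x_3)(x_1-x_2+x_3)(x_1-x_2-x_3).$$
The product is $\bigl((x_1+x_2)^2-x_3^2\bigr)\bigl((x_1-x_2)^2-x_3^2\bigr)=\sum x_i^4-2\sum_{i<j}x_i^2x_j^2=p_1^2-4p_2$. So $e(\Delta_7)=\pm\frac1{16}(p_1^2-4p_2)$, and on $S^8$ the Euler number of $\Delta_7(E)$ is $\pm\frac{12}4=\pm3$. Up to sign this is the degree of $S^7\xrightarrow{s}\mathrm{Spin}(7)\to SO(8)\to S^7$, which is $\deg(p\circ s)$. Replacing $s$ by $-s$ if necessary, $\deg(p\circ s)=3$.

**Step 2: split $3\alpha$.** Let $\alpha\in\pi_{22}(\mathrm{Spin}(7))$ and $\gamma=p_*\alpha\in\pi_{22}(S^7)$. The sphere $S^7$ is an H-space under multiplication of unit octonions, and in an H-space the pointwise product of maps from a sphere represents the sum in homotopy. So the cubing map $S^7\to S^7$ induces multiplication by 3 on all homotopy groups; in particular it has degree 3 and is homotopic to $p\circ s$. Hence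
$$p_*(s\circ\gamma)=(p\circ s)\circ\gamma=3\gamma=p_*(3\alpha),\qquad\text{so}\quad 3\alpha=s\circ\gamma+i_*\beta\ \text{ with }\beta\in\pi_{22}(G_2).$$

**Step 3: both parts vanish.** $\varphi_{\operatorname{Ad}}(s\circ\gamma)=0$ by (1.5), as $8\le15$. Restricted to $G_2$, $\mathfrak{so}(7)$ is $\mathfrak g_2$ plus an invariant complement, of dimensions $14+7$; both are $\le15$, so $\varphi_{\operatorname{Ad}}(i_*\beta)=0$ by naturality and (1.4). Since 3 is odd, $\varphi_{\operatorname{Ad}}(\alpha)=\varphi_{\operatorname{Ad}}(3\alpha)=0$. $\square$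

### 6.4 $\mathrm{Spin}(8)$ over $S^{31}$: the octonionic section

Here $d-\rho(32)=21$. The fibration $\mathrm{Spin}(7)\xrightarrow{i}\mathrm{Spin}(8)\to S^7$, $g\mapsto g\cdot1$ on $\mathbb R^8=$ octonions, has a section $s$: left multiplication $x\mapsto L_x$ maps $S^7$ to $SO(8)$ with $L_x(1)=x$, and lifts to $\mathrm{Spin}(8)$ since $S^7$ is simply connected. For $\alpha\in\pi_{30}(\mathrm{Spin}(8))$ with image $\gamma\in\pi_{30}(S^7)$, the element $\alpha-s\circ\gamma$ maps to $0$, so $\alpha=s\circ\gamma+i_*\beta$ with $\beta\in\pi_{30}(\mathrm{Spin}(7))$. The first term is killed by (1.5), as $8\le21$. Restricted to $\mathrm{Spin}(7)$, $\mathfrak{so}(8)$ is a sum of representations of dimensions $21$ and $7$, so the second is killed by (1.4). $\square$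

## 7. The Chern character on a mapping cone: $S^{15}$

Here is the mechanism. Write $\alpha$ as a map $f\colon S^{15}\to BG$ and attach a 16-cell along $f$. Over the cone we shall build a rank-16 bundle $\tilde U$ whose Euler class is $\pm\delta$ times the class of the new cell, where $\delta\bmod2=\varphi_V(\alpha)$. Since $\mathrm{ch}(\Delta^+-\Delta^-)$ of the half-spin bundles begins with the Euler class, $\delta$ is a difference of two characteristic numbers. Their sum is a multiple of the characteristic number of $\tilde U_{\mathbb C}$. So $\delta/2$ is expressed through $\Delta^+$ and $\tilde U_{\mathbb C}$ alone, and modulo $\mathbb Z$ the result depends only on $\alpha$ and on elements of the representation ring $R(G)$. There, relations such as $\Lambda^2\cong$ dual supply enough integrality.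

We use: the Chern character $\mathrm{ch}\colon K\to H^{\mathrm{ev}}(\,;\mathbb Q)$, with $\mathrm{ch}_i$ its part in $H^{2i}$; the Adams operations, additive and with $\mathrm{ch}_i(\psi^k\xi)=k^i\,\mathrm{ch}_i(\xi)$, $\psi^2\xi=\xi^2-2\Lambda^2\xi$, $\psi^3\xi=\xi^3-3\xi\Lambda^2\xi+3\Lambda^3\xi$; and the half-spin representations $\Delta^\pm$ of $\mathrm{Spin}(16)$, with weights $\frac12(\pm x_1\pm\dots\pm x_8)$, the number of minus signs being even for $\Delta^+$ and odd for $\Delta^-$.

Throughout this section $G$ is one of $SU(2)$, $SU(3)$, $Sp(2)$, $G_2$, $SU(4)$; the first serves as a test case only. $H^*(BG;\mathbb Q)$ is polynomial on generators of degrees $(4)$, $(4,6)$, $(4,8)$, $(4,12)$, $(4,6,8)$ respectively. Hence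
$$H^{15}(BG;\mathbb Q)=0,\qquad H^{16}(BG;\mathbb Q)\ \text{consists of decomposable elements.} \tag{7.1}$$

### 7.1 The number $c(\xi)$ and the homomorphism $\varepsilon$

**Step 1: the cone.** $BG$ is 3-connected with finitely generated homology, so it has a CW model with one 0-cell, no cells of dimension 1, 2, 3 and finitely many cells in each dimension. Let $X$ be its 20-skeleton, a finite complex. Let $\alpha\in\pi_{14}(G)=\pi_{15}(BG)$ correspond to $f\colon S^{15}\to X$, and put $C=X\cup_fe^{16}$. Both $X$ and $C$ are 3-connected. Let $\sigma\in H^{16}(C)$ be the image of the generator of $H^{16}(C,X)=H^{16}(S^{16})=\mathbb Z$.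

**Step 2: split $H^{16}(C;\mathbb Q)$.** The purpose is to read off the coefficient of $\sigma$. Since $H^i(X;\mathbb Q)=H^i(BG;\mathbb Q)$ for $i\le19$ and $H^{15}(BG;\mathbb Q)=0$, the sequence of $(C,X)$ gives
$$0\to\mathbb Q\sigma\to H^{16}(C;\mathbb Q)\to H^{16}(X;\mathbb Q)\to0,\qquad H^i(C;\mathbb Q)=H^i(BG;\mathbb Q)\ (i\le14). \tag{7.2}$$
Let $D\subset H^{16}(C;\mathbb Q)$ be the span of products of positive-degree classes. Since $H^1(C;\mathbb Q)=0$, only factors of degree at most 14 occur, and by (7.2) these are polynomials in the unique lifts of the generators of $H^*(BG;\mathbb Q)$. By (7.1), $D$ is therefore the image of the degree-16 part of the polynomial ring $H^*(BG;\mathbb Q)$ under the ring map sending each generator to its lift. Followed by restriction to $X$, this is an isomorphism onto $H^{16}(X;\mathbb Q)$. So $D$ maps isomorphically to $H^{16}(X;\mathbb Q)$, and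
$$H^{16}(C;\mathbb Q)=\mathbb Q\sigma\oplus D.$$
Let $\chi$ be the linear map with $\chi(\sigma)=1$, $\chi(D)=0$, and for $\xi\in K(C)$ put
$$c(\xi)=\chi(\mathrm{ch}_8\,\xi)\in\mathbb Q .$$

**Step 3: rules for $c$.** These make $c$ computable.

* (a) $c$ is additive, $c(1)=0$, and $c(\xi\eta)=\mathrm{rk}(\xi)c(\eta)+\mathrm{rk}(\eta)c(\xi)$, because the other terms of $\mathrm{ch}_8(\xi\eta)$ are products of positive-degree classes.
* (b) $c(\psi^k\xi)=k^8c(\xi)$ and $c(\bar\xi)=c(\xi)$. If $\mathrm{rk}\,\xi=N$, then $256\,c(\xi)=2Nc(\xi)-2c(\Lambda^2\xi)$, so $c(\Lambda^2\xi)=(N-128)\,c(\xi)$.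
* (c) If $\xi|_X=\eta|_X$ in $K(X)$, then $c(\xi)-c(\eta)\in\mathbb Z$. Indeed $\xi-\eta$ comes from $K(C,X)=\tilde K(S^{16})$, whose generator has $\mathrm{ch}_8$ mapping to $\pm\sigma$.

**Step 4: descend to $R(G)$ modulo $\mathbb Z$.** For $W\in R(G)$ let $W_X\in K(X)$ be the associated class. Since $K^1(C,X)=\tilde K^1(S^{16})=0$, $K(C)\to K(X)$ is onto. By (c),
$$\varepsilon\colon R(G)\to\mathbb Q/\mathbb Z,\qquad\varepsilon(W)=c(\xi)\bmod\mathbb Z\ \text{ for any }\xi\in K(C)\text{ with }\xi|_X=W_X$$
is well defined. It is additive, $\varepsilon(1)=0$, and $\varepsilon(WW')=\dim W\,\varepsilon(W')+\dim W'\,\varepsilon(W)$. Both $R(G)\to K(X)$ and $K(C)\to K(X)$ are homomorphisms of $\lambda$-rings. So if $\xi$ (possibly virtual) lifts $W_X$, then $\Lambda^i\xi$ lifts $(\Lambda^iW)_X$ and $\bar\xi$ lifts $\overline W_X$. In particular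
$$\varepsilon(\overline W)=\varepsilon(W),\qquad\varepsilon(\Lambda^2W)=(\dim W-128)\,\varepsilon(W). \tag{7.3}$$

As a check, let $\alpha=0$. Taking $f$ constant, there is a retraction $r\colon C\to X$. The class $r^*W_X$ lifts $W_X$, and $\mathrm{ch}_8(r^*W_X)=r^*\mathrm{ch}_8(W_X)$ is a polynomial of degree 16 in classes of smaller positive degree, so it lies in $D$. Hence $\varepsilon=0$, as one would hope.

### 7.2 A formula for $\varphi_V$ modulo integers

**Lemma 5.** *Let $V$ be a real representation of $G$ with $\dim V=n\le15$, and let $d=15$. Let $\Delta_V$ be the restriction to $G$ of $\Delta^+$ along the lift $G\to\mathrm{Spin}(16)$ of $V\oplus\mathbb R^{16-n}$. Then there is an integer $\delta$ with $\varphi_V(\alpha)=\delta\bmod2$ and*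
$$\tfrac{\delta}{2}\equiv\pm\bigl(\varepsilon(\Delta_V)+68\,\varepsilon(V_{\mathbb C})\bigr)\pmod{\mathbb Z}. \tag{7.4}$$

The lift exists because $G$ is simply connected.

*Proof.* **Step 1: build $\tilde U$ and $\delta$.** Let $U=V_X\oplus\mathbb R^{16-n}$ over $X$, with the unit section $s$ given by the last coordinate. As $\pi_{14}(SO(16))=\pi_{14}(SO)=0$, $f^*U$ is trivial. Choose an oriented trivialization and use it to glue $U$ to a trivial bundle over $e^{16}$; this gives an oriented rank-16 bundle $\tilde U$ over $C$. In the trivialization, $s\circ f$ becomes a map $S^{15}\to S^{15}$; let $\delta$ be its degree.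

**Step 2: $\varphi_V(\alpha)=\delta\bmod2$.** The bundle $f^*V_X\oplus\mathbb R^{15-n}$ is the orthogonal complement of $s\circ f$ in $S^{15}\times\mathbb R^{16}$, that is, the pullback of $TS^{15}$ under a map of degree $\delta$. So its class is $\delta\tau_{15}$. But its class is also $\varphi_V(\alpha)$.

**Step 3: the Euler class.** The section $s$ is nowhere zero on $X$, so $(\tilde U,s)$ has a relative Euler class in $H^{16}(C,X)=\mathbb Z$. Over the 16-cell $\tilde U$ is trivial and $s$ on the boundary sphere has degree $\delta$, so this class is $\pm\delta$. Hence $e(\tilde U)=\pm\delta\sigma$.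

**Step 4: the difference $\Delta^+-\Delta^-$.** Since $C$ and $X$ are 3-connected, $\tilde U$ has a unique spin structure, restricting to the unique one on $U$, which is the one from $G\to\mathrm{Spin}(16)$. So $\Delta^\pm(\tilde U)\in K(C)$ are defined and $\Delta^+(\tilde U)|_X=(\Delta_V)_X$. With formal roots $x_1,\dots,x_8$,
$$\mathrm{ch}(\Delta^+-\Delta^-)=\pm\prod_{i=1}^8\bigl(e^{x_i/2}-e^{-x_i/2}\bigr)=\pm x_1\cdots x_8+\cdots=\pm e(\tilde U)+\text{higher degree},$$
so $c(\Delta^+)-c(\Delta^-)=\pm\delta$.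

**Step 5: the sum $\Delta^++\Delta^-$.** We have
$$\mathrm{ch}(\Delta^++\Delta^-)=\prod_i\bigl(e^{x_i/2}+e^{-x_i/2}\bigr)=2^8\exp\Bigl(\sum_i\log\cosh\tfrac{x_i}2\Bigr),$$
and, integrating $\tanh y=y-\frac{y^3}3+\frac{2y^5}{15}-\frac{17y^7}{315}+\cdots$,
$$\log\cosh y=\tfrac{y^2}2-\tfrac{y^4}{12}+\tfrac{y^6}{45}-\tfrac{17y^8}{2520}+\cdots.$$
The power sums $\sum_ix_i^{2k}$ are rational polynomials in the Pontryagin classes, so they are classes in $H^*(C;\mathbb Q)$, and products of them in degree 16 lie in $D$. Hence modulo $D$ only the linear term of $\exp$ contributes in degree 16, and it is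
$$2^8\cdot\Bigl(-\frac{17}{2520}\Bigr)\sum_i\frac{x_i^8}{2^8}=-\frac{17}{2520}\sum_ix_i^8,\qquad\text{while}\quad\mathrm{ch}_8(\tilde U_{\mathbb C})=\frac2{8!}\sum_ix_i^8.$$
So $c(\Delta^+)+c(\Delta^-)=-\frac{17}{2520}\cdot\frac{8!}2\,c(\tilde U_{\mathbb C})=-136\,c(\tilde U_{\mathbb C})$.

**Step 6: conclusion.** Adding, $c(\Delta^+)=-68\,c(\tilde U_{\mathbb C})\pm\frac\delta2$. Here $c(\Delta^+)$ reduces mod $\mathbb Z$ to $\varepsilon(\Delta_V)$. Since $\tilde U_{\mathbb C}|_X=(V_{\mathbb C})_X+(16-n)$ and $c(1)=0$, $c(\tilde U_{\mathbb C})$ reduces to $\varepsilon(V_{\mathbb C})$. This is (7.4). $\square$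

### 7.3 The representation $\Delta_{\operatorname{Ad}}$

Let $R^+$ be a set of positive roots. The eight formal roots of $\mathfrak g\oplus\mathbb R^{16-n}$ are the positive roots and $8-|R^+|$ zeros; for our groups $|R^+|=1,3,4,6,6$, so there are at least two zeros. A zero makes the character $\prod(e^{x_i/2}-e^{-x_i/2})$ of $\Delta^+-\Delta^-$ vanish, so $\Delta^+$ and $\Delta^-$ have the same character on $G$, half of the total. Since characters determine elements of $R(G)$,
$$\Delta_{\operatorname{Ad}}=2^{7-|R^+|}\,V_\rho,\qquad\chi_{V_\rho}:=\prod_{\beta\in R^+}\bigl(e^{\beta/2}+e^{-\beta/2}\bigr), \tag{7.5}$$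
where in each case below we identify $V_\rho$ as an element of $R(G)$. To prove $\varphi_{\operatorname{Ad}}(\alpha)=0$ we show that the right side of (7.4) is an integer, for then $\delta$ is even.

**Test case $SU(2)$.** We know $\varphi_{\operatorname{Ad}}=0$ from (1.4), since $3\le6$. Let $\xi$ lift the standard representation $W$, $x=c(\xi)$. Since $\Lambda^2W=1$, rules (b), (c) give $-126x\in\mathbb Z$. The single positive root has $e^{\beta/2}+e^{-\beta/2}=\chi_W$, so $V_\rho=W$, and $\mathfrak g_{\mathbb C}=W^2-1$ has $\varepsilon=4x$. Then (7.4) reads $\frac\delta2\equiv\pm(64x+68\cdot4x)=\pm336x=\pm\frac83(126x)$. So $\frac\delta2\in\frac13\mathbb Z\cap\frac12\mathbb Z=\mathbb Z$, as it must be.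

### 7.4 $SU(3)$

Let $\xi$ lift the standard representation $W$ of dimension 3 and $x=c(\xi)$. **Integrality.** $\Lambda^2W=\overline W$, with lifts $\Lambda^2\xi$ and $\bar\xi$. By (b) and (c), $-125x-x\in\mathbb Z$, i.e. $126x\in\mathbb Z$. **The spin term.** Let $t_1,t_2,t_3$ be the weights of $W$, $t_1t_2t_3=1$, and $e_i$ their elementary symmetric functions. Here $|R^+|=3$ and
$$\chi_{V_\rho}=\prod_{i<j}\frac{t_i+t_j}{(t_it_j)^{1/2}}=\prod_{i<j}(t_i+t_j)=e_1e_2-e_3 .$$
So $V_\rho=W\overline W-1=\mathfrak g_{\mathbb C}$ and $\varepsilon(V_\rho)=6x$. **Conclusion.**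
$$\tfrac\delta2\equiv\pm(16\cdot6x+68\cdot6x)=\pm504x=\pm4\cdot126x\equiv0 ,$$
so $\delta$ is even and $\varphi_{\operatorname{Ad}}=0$. $\square$

### 7.5 $Sp(2)$

Let $\xi$ lift the standard representation $W$ of complex dimension 4, with weights $\pm y_1,\pm y_2$, and let $x=c(\xi)$. **Integrality.** By (b), $c(\Lambda^2\xi)=-124x$. Put $Q=\Lambda^2W-1$, of dimension 5 with weights $\pm y_1\pm y_2,0$; it is lifted by $\eta=\Lambda^2\xi-1$ with $c(\eta)=-124x$. In $R(G)$,
$$\Lambda^2Q=S^2W=\mathfrak g_{\mathbb C},$$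
since both $\Lambda^2Q$ and $S^2W$ have weights $\pm2y_1,\pm2y_2,\pm y_1\pm y_2,0,0$. The lift $\Lambda^2\eta$ has $c(\Lambda^2\eta)=(5-128)(-124x)=15252x$. The lift $\xi^2-\Lambda^2\xi$ of $S^2W$ has $c=8x+124x=132x$. By (c), $15120x\in\mathbb Z$. **The spin term.** The positive roots are $2y_1,2y_2,y_1+y_2,y_1-y_2$. Put $z_i=e^{y_i}$, $a=z_1+z_1^{-1}$, $b=z_2+z_2^{-1}$. The first two contribute $ab$; the last two contribute $z_1+z_2+z_2^{-1}+z_1^{-1}=a+b$. So $\chi_{V_\rho}=ab(a+b)$. Since $\chi_W=a+b$ and $\chi_Q=ab+1$, $V_\rho=WQ-W$, and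
$$\varepsilon(V_\rho)=5x+4(-124x)-x=-492x .$$
**Conclusion.** With $2^{7-4}=8$,
$$\tfrac\delta2\equiv\pm\bigl(8(-492x)+68\cdot132x\bigr)=\pm5040x=\pm\tfrac13(15120x).$$
So $\frac\delta2\in\frac13\mathbb Z\cap\frac12\mathbb Z=\mathbb Z$ and $\varphi_{\operatorname{Ad}}=0$. $\square$

### 7.6 $G_2$

Here Lemma 5 is used twice: the second use, for the 7-dimensional representation, supplies the integrality. Let $O$ be the complexified 7-dimensional representation, $u=\varepsilon(O)$, $v=\varepsilon(\mathfrak g_{\mathbb C})$.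

**Relation between $u$ and $v$.** Restriction to $SU(3)\subset G_2$, which has the same maximal torus, is injective on $R(G_2)$. Let $W$ be the standard representation of $SU(3)$, $s=W+\overline W$, $p=W\overline W$. Then $O=1+s$ and $\mathfrak g_{\mathbb C}=(p-1)+s$ on $SU(3)$. Hence
$$\Lambda^2O=s+\Lambda^2s=s+\overline W+W+p=2s+p=O+\mathfrak g_{\mathbb C} .$$
By (7.3), $(7-128)u=u+v$, i.e. $v=-122u$ in $\mathbb Q/\mathbb Z$.

**The spin term.** The long roots of $G_2$ are the roots of $SU(3)$; by 7.4 they contribute $p-1$. The short roots are $\pm$ the weights of $W$ and contribute $\prod_{i=1}^3(t_i^{1/2}+t_i^{-1/2})=\prod(1+t_i)=1+e_1+e_2+e_3=2+s$. So $V_\rho=(p-1)(2+s)$. Moreover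
$$O\,\mathfrak g_{\mathbb C}-O^2+\mathfrak g_{\mathbb C}+1=(1+s)\bigl((p-1+s)-(1+s)\bigr)+p+s=(1+s)(p-2)+p+s=(p-1)(2+s)=V_\rho .$$
Hence $\varepsilon(V_\rho)=(14u+7v)-14u+v=8v$. As $|R^+|=6$, Lemma 5 for $\operatorname{Ad}$ gives
$$\tfrac\delta2\equiv\pm(2\cdot8v+68v)=\pm84v=\mp122\cdot84u .$$

**Lemma 5 for the 7-dimensional representation.** Its formal roots in $\mathbb R^{16}$ are the three weights of $W$ and five zeros, so $\Delta_V$ has character $\frac12\cdot2^5(2+s)$, i.e. $\Delta_V=16(1+O)$. Lemma 5 provides $\delta'\in\mathbb Z$ with $\pm\frac{\delta'}2\equiv16u+68u=84u$.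

**Conclusion.** $\frac\delta2\equiv\pm122\cdot\frac{\delta'}2=\pm61\,\delta'\equiv0\pmod{\mathbb Z}$, and $\varphi_{\operatorname{Ad}}=0$. $\square$

### 7.7 $SU(4)$

Let $\xi$ lift the standard representation $W$ of dimension 4 and $x=c(\xi)$. **Integrality.** $c(\Lambda^2\xi)=-124x$. Applying $c$ to $\psi^3\xi=\xi^3-3\xi\Lambda^2\xi+3\Lambda^3\xi$, with $3^8=6561$, $c(\xi^3)=48x$ and $c(\xi\Lambda^2\xi)=6x-496x$,
$$6561x=48x-3(6x-496x)+3c(\Lambda^3\xi),$$
so $3c(\Lambda^3\xi)=5043x$ and $c(\Lambda^3\xi)=1681x$. Since $\Lambda^3W=\overline W$ and $c(\bar\xi)=x$, (c) gives $1680x\in\mathbb Z$. Also $\mathfrak g_{\mathbb C}=W\overline W-1$, so $\varepsilon(\mathfrak g_{\mathbb C})=8x$.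

**The spin term.** Here $|R^+|=6$. As $\prod_{i<j}(t_it_j)^{1/2}=(t_1t_2t_3t_4)^{3/2}=1$, $\chi_{V_\rho}=\prod_{i<j}(t_i+t_j)$, and we claim
$$\prod_{1\le i<j\le4}(t_i+t_j)=e_1e_2e_3-e_3^2-e_1^2e_4 .$$
For $t_4=0$ the left side is $t_1t_2t_3\prod_{i<j\le3}(t_i+t_j)=e_3(e_1e_2-e_3)$. So the left side is $e_1e_2e_3-e_3^2+e_4(Ae_1^2+Be_2)$ with constants $A,B$. At $t=(1,-1,a,b)$ the left side is $0$, while $e_1=a+b$, $e_2=ab-1$, $e_3=-(a+b)$, $e_4=-ab$, so $e_1e_2e_3-e_3^2=-(a+b)^2ab=e_1^2e_4$. Hence $(1+A)e_1^2+Be_2=0$ for all $a,b$ with $ab\ne0$, so $A=-1$, $B=0$. With $e_4=1$,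
$$V_\rho=W\cdot\Lambda^2W\cdot\overline W-\overline W^2-W^2,\qquad\varepsilon(V_\rho)=\bigl(24x+16(-124x)+24x\bigr)-8x-8x=-1952x .$$

**Conclusion.**
$$\tfrac\delta2\equiv\pm\bigl(2(-1952x)+68\cdot8x\bigr)=\mp3360x=\mp2\cdot1680x\equiv0 ,$$
so $\varphi_{\operatorname{Ad}}=0$. $\square$

All eight pairs in (5.3) are settled. This proves Proposition 2, hence Theorem B, and with Corollary 4 the equivalence in Theorem A. It remains to list the groups.

## 8. The compact connected groups of dimension 1, 3 and 7

**Step 1: Lie algebras.** The compact simple Lie algebras have dimension 3 ($\mathfrak{su}(2)$) or at least 8. So a compact Lie algebra of dimension $d\in\{1,3,7\}$ is $\mathfrak{su}(2)^j\oplus\mathbb R^{d-3j}$, with $j=0$ for $d=1$; $j\in\{0,1\}$ for $d=3$; $j\in\{0,1,2\}$ for $d=7$.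

**Step 2: encode $G$ by a finite subgroup.** The purpose is to turn the classification into a count of orbits. Let $T=Z(G)_0$, a torus of dimension $d-3j$, and let $SU(2)^j$ be the universal cover of $[G,G]$. Multiplication $SU(2)^j\times T\to G$ is onto with finite central kernel $F$, and $F\cap T=1$ because $T\to G$ is injective. Hence $F$ projects injectively to the centre of $SU(2)^j$. So $F$ is the graph of a homomorphism $\chi\colon A\to T$ with $A\subset\{\pm1\}^j$. Conversely each such graph arises from $G=(SU(2)^j\times T)/F$. An isomorphism $G\cong G'$ carries $Z(G)_0$ and $[G,G]$ to the corresponding subgroups and lifts to $SU(2)^j\times T$; conversely an automorphism of the two factors carrying $F$ to $F'$ induces an isomorphism. So isomorphism classes correspond to orbits of such $F$ under $\operatorname{Aut}(SU(2)^j)\times\operatorname{Aut}(T)$. The first group acts on $\{\pm1\}^j$ through permutations of the coordinates.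

**Step 3: the orbits.**

* $d=1$: $S^1$. For $d=3$: $j=0$ gives $T^3$; $j=1$, where $T=1$, gives $SU(2)$ and $SO(3)$.
* $d=7$, $j=0$: $T^7$.
* $d=7$, $j=1$, $T=T^4$: either $A=1$; or $A=\{\pm1\}$ with $\chi(-1)=1$; or $A=\{\pm1\}$ with $\chi(-1)$ of order 2. The elements of order 2 in $T^4$ are all equivalent, since $GL_4(\mathbb Z)\to GL_4(\mathbb F_2)$ is onto and $GL_4(\mathbb F_2)$ is transitive on nonzero vectors. The groups are $SU(2)\times T^4$, $SO(3)\times T^4$, $U(2)\times T^3$.
* $d=7$, $j=2$, $T=S^1$: $\chi$ takes values in $\{\pm1\}$, on which $\operatorname{Aut}(S^1)$ acts trivially, so only the swap of the two $SU(2)$ factors matters.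
  * $A=1$: $SU(2)^2\times S^1$.
  * $A=\langle(-1,1)\rangle$, equivalently $\langle(1,-1)\rangle$, with $\chi$ trivial or not: $SO(3)\times SU(2)\times S^1$ and $U(2)\times SU(2)$.
  * $A=\langle(-1,-1)\rangle$, with $\chi$ trivial or not: $SO(4)\times S^1$ and $\mathrm{Spin}^c(4)$.
  * $A=\{\pm1\}^2$, with $(\chi(-1,1),\chi(1,-1))=(+,+)$, $(-,+)$ (equivalently $(+,-)$), $(-,-)$: $SO(3)^2\times S^1$, $U(2)\times SO(3)$ and $(SO(4)\times S^1)/\langle(-I,-1)\rangle$. In the last case $F$ contains $(-1,-1,1)$, and dividing by it gives $SO(4)\times S^1$; the remaining element $(-1,1,-1)$ becomes $(-I,-1)$.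

Distinct orbits give non-isomorphic groups, and the total is $1+3+(1+3+8)=16$. This completes the proof of Theorem A. $\blacksquare$
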